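\title{Finite $p$-groups whose Schur multiplier has large exponent}

\begin{abstract}
We disprove, for every prime $p$, the conjecture that the exponent of the Schur multiplier $M(G)$ of a finite $p$-group $G$ divides $p\exp(G)$. For every $p$ and every $t\ge1$ we construct $4$-generated finite $p$-groups $G$ with $\exp(M(G))\ge p^t\exp(G)$. The groups are quotients of a central extension of the pro-$p$ surface group $\Pi$ of genus $2$. The main tool is a realization theorem: every locally constant function $f\colon\Pi\to\mathbb Q_p/\mathbb Z_p$ with $f(x^n)=nf(x)$ has the form $f(x)=\theta(x^r)$, where $r$ is a power of $p$ and $\theta$ is a homomorphism on an open subgroup that contains all $r$-th powers.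
\end{abstract}

\section{Introduction}\label{sec:intro}

The \emph{Schur multiplier} of a finite group $G$ is the second homology group $M(G)=H_2(G,\mathbb Z)$. It is a finite abelian group annihilated by $|G|$, so it is a $p$-group when $G$ is. The \emph{exponent} $\exp(X)$ of a finite group $X$ is the least $n\ge1$ with $x^n=1$ for all $x\in X$. This paper is about how large $\exp(M(G))$ can be in terms of $\exp(G)$.

Two textbook facts turn this into a question about commutators. We write $[x,y]=x^{-1}y^{-1}xy$, $x^y=y^{-1}xy$ and $H'=[H,H]$. First, if $Z$ is a central subgroup of a group $H$ and $G=H/Z$, then the five-term sequence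
\begin{equation}\label{eq:five}
H_2(H,\mathbb Z)\to H_2(G,\mathbb Z)\to Z\to H/H'\to G/G'\to 0
\end{equation}
is exact, so $M(G)$ maps onto $Z\cap H'$. Second, Hopf's formula $M(G)\cong(R\cap F')/[F,R]$ for a free presentation $G=F/R$ says that this surjection is an isomorphism for $H=F/[F,R]$ and $Z=R/[F,R]$. Hence $\exp(M(G))$ is the largest order of an element of $Z\cap H'$ as $H$ runs over the central extensions of $G$. If $\exp(G)$ divides $r$, then all $r$-th powers in $H$ lie in $Z$. So we are asking: \emph{in a group whose $r$-th powers are all central, how large can the order of a central product of commutators be?}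

Let $r=p^k$ and $c=[x,y]$. The identity $[ab,y]=[a,y]^b[b,y]$ gives
\[
1=[x^r,y]=c^{x^{r-1}}\cdots c^{x}\,c .
\]
If $G$ is abelian, then $c$ is central in $H$, the relation reads $c^r=1$, and $H'$ is generated by central elements of order dividing $r$. Thus $\exp(M(G))$ divides $\exp(G)$. Equality occurs: the group $H$ of upper unitriangular $3\times3$ matrices over $\mathbb Z/r$ has $Z(H)=H'\cong C_r$ and $H/Z(H)\cong C_r\times C_r$. If $G$ has class $2$, then $H$ has class at most $3$, the group $H'$ is abelian, and $[c,x]$ is central. Then $c^{x^i}=c\,[c,x]^i$, the relation reads $c^r[c,x]^{\binom r2}=1$, and $[c,x]^r=[c,x^r]=1$. So $c^r=1$ for odd $p$ and $c^{2r}=1$ for $p=2$, and $\exp(M(G))$ divides $\exp(G)$ or $2\exp(G)$, respectively. More generally, when $H'$ is abelian and written additively, with $x$ acting by conjugation, the relation is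
\[
0=(1+x+\dots+x^{r-1})\,c=\sum_{j=1}^{r}\binom rj (x-1)^{j-1}c ,
\]
and $\binom rj$ has $p$-adic valuation $k-v_p(j)$. The first coefficient not divisible by $r$ is $\binom rp$, and it misses by one factor $p$. The coefficients with $p^2\mid j$ miss by more, but they multiply long commutators, and the relation holds for all $x$ and $y$ at once, so the formula does not show whether the losses add up. An allowance of one factor $p$ is therefore a natural guess. The following conjecture is posed in \cite{APT}.

\begin{quote}
\textbf{Conjecture.} \emph{If $G$ is a finite $p$-group, then $\exp(M(G))$ divides $p\exp(G)$.}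
\end{quote}

The conjecture is false for every prime $p$. Moreover, for each $p$ there is no constant $c$ such that $\exp(M(G))$ divides $p^c\exp(G)$ for all finite $p$-groups $G$.

\begin{theorem}\label{thm:main}
Let $p$ be a prime and $t\ge1$. There is $k_0$ such that for every $k\ge k_0$ there is a $4$-generated finite $p$-group $G$ with $\exp(G)\mid p^k$ whose Schur multiplier contains an element of order at least $p^{k+t}$. In particular $\exp(M(G))\ge p^t\exp(G)$. For $t=2$ this gives $\exp(M(G))\nmid p\exp(G)$, so the conjecture is false.
\end{theorem}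

\begin{corollary}\label{cor:exact}
Let $k_0=k_0(p,t)$ be as in Theorem~\ref{thm:main}. For all $k\ge k_0$ there is a finite $p$-group of exponent exactly $p^k$ whose Schur multiplier has exponent at least $p^{k+t}$.
\end{corollary}

\begin{proof}
Take $G$ as in Theorem~\ref{thm:main}. The group $G\times C_{p^k}$ has exponent $p^k$. The inclusion $G\to G\times C_{p^k}$ followed by the projection to $G$ is the identity, so $M(G)$ is a direct summand of $M(G\times C_{p^k})$ by functoriality.
\end{proof}

The proof does not compute with commutators. Section~\ref{sec:criterion} replaces the search for $H$ by the search for a class function $f$ on a pro-$p$ group that can be written as $f(x)=\theta(x^r)$ with $\theta$ a homomorphism. Section~\ref{sec:class} constructs the class function. Section~\ref{sec:realization} states the realization theorem, which supplies $\theta$ and $r$, and deduces Theorem~\ref{thm:main}. Sections~\ref{sec:surface}--\ref{sec:proof} prove the realization theorem. The number $k_0$ comes out of a compactness argument and an iteration, and we do not estimate it.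

\section{Central powers and realized functions}\label{sec:criterion}

\subsection*{Conventions}
A pro-$p$ group is an inverse limit of finite $p$-groups. In such groups, subgroups are closed, homomorphisms are continuous, and generation is topological; $\langle x,y\rangle$ denotes the closed subgroup generated by $x$ and $y$. The Frattini subgroup $\Phi(U)$ of a pro-$p$ group $U$ is the closed subgroup generated by all commutators and $p$-th powers. We write $\overline U=U/\Phi(U)$ and denote the class of $u\in U$ by $\bar u$. This is an $\mathbb F_p$-vector space whose dimension is the minimal number of generators of $U$; if $U$ is finitely generated, then $\Phi(U)$ is open and $\operatorname{Hom}(U,\mathbb F_p)$ is the dual space of $\overline U$. The group $\mathbb Q_p/\mathbb Z_p$ is discrete. It contains $p^{-s}\mathbb Z/\mathbb Z$, and we identify $\mathbb F_p$ with $p^{-1}\mathbb Z/\mathbb Z$ by $c\mapsto c/p$.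

A locally constant function $f$ on a pro-$p$ group $\Gamma$ factors through $\Gamma/O$ for some open normal subgroup $O$: cover $\Gamma$ by finitely many cosets $x_iO_i$ of open normal subgroups on which $f$ is constant, and put $O=\bigcap_i O_i$.

\begin{definition}\label{def:realized}
Let $\Gamma$ be a pro-$p$ group. A function $f\colon\Gamma\to\mathbb Q_p/\mathbb Z_p$ is \emph{homogeneous} if $f(x^n)=nf(x)$ for all $x\in\Gamma$ and $n\in\mathbb Z$. The locally constant homogeneous functions form an abelian group $\mathcal H(\Gamma)$. Let $r$ be a power of $p$. A function $f$ is \emph{realized at level $r$} if there are an open subgroup $K\le\Gamma$ containing $x^r$ for all $x\in\Gamma$ and a homomorphism $\theta\colon K\to\mathbb Q_p/\mathbb Z_p$ with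
\[
\theta(x^r)=f(x)\qquad\text{for all }x\in\Gamma .
\]
\end{definition}

A realized function lies in $\mathcal H(\Gamma)$: it is continuous with discrete target, and $f(x^n)=\theta((x^r)^n)=nf(x)$. The functions realized at level $1$ are the homomorphisms $\Gamma\to\mathbb Q_p/\mathbb Z_p$. At higher levels there can be more, because $x\mapsto x^r$ is not a homomorphism.

\begin{proposition}\label{prop:criterion}
Let $\Gamma$ be a $d$-generated pro-$p$ group, let $w\in\Gamma$ be central and a product of commutators, let $r$ be a power of $p$ and $t\ge1$. Suppose that $f\colon\Gamma\to\mathbb Q_p/\mathbb Z_p$ is a class function realized at level $r$ and that $f(w)$ has order $p^t$. Then there is a $d$-generated finite $p$-group $G$ with $\exp(G)\mid r$ such that $M(G)$ contains an element of order at least $rp^t$.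
\end{proposition}

\begin{proof}
Let $(K,\theta)$ realize $f$ at level $r$. For $x,y\in\Gamma$ we have $[x^r,y]=(x^r)^{-1}(x^y)^r\in K$ and
\[
\theta([x^r,y])=f(x^y)-f(x)=0 .
\]
The set of all $[x^r,y]$ is stable under conjugation, since $[x^r,y]^z=[(x^z)^r,y^z]$. So the closed subgroup $J$ that it generates is normal in $\Gamma$, and $J\subset\ker\theta$ because $\ker\theta$ is open and hence closed. On the other hand $\theta(w^{rp^{t-1}})=p^{t-1}f(w)\ne0$, so $w^{rp^{t-1}}\notin J$.

In the pro-$p$ group $\Gamma/J$ all $r$-th powers are central, and the image of $w^{rp^{t-1}}$ is nontrivial. Choose an open normal subgroup of $\Gamma/J$ that does not contain this image, and let $H$ be the quotient, a $d$-generated finite $p$-group. The image $w_H$ of $w$ lies in $Z(H)\cap H'$ and satisfies $w_H^{\,rp^{t-1}}\neq1$, so its order is at least $rp^t$. Let $Z\le Z(H)$ be generated by $w_H$ and all $h^r$, $h\in H$, and put $G=H/Z$. Then $\exp(G)\mid r$. By \eqref{eq:five}, $M(G)$ maps onto $Z\cap H'$, which contains $w_H$, and any preimage of $w_H$ has order at least $rp^t$.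
\end{proof}

The subgroup $K$ need not be normal and $\theta$ need not be invariant under conjugation; only its values on $r$-th powers matter.

\begin{remark}\label{rem:converse}
Nothing is lost in this reduction. Let $H$ be a finite quotient of $\Gamma$ in which all $r$-th powers are central and the image $w_H$ of $w$ has order $rp^t$. The $r$-th powers generate a central subgroup $Z_0$ containing $w_H^{\,r}$, which has order $p^t$. Since $\mathbb Q_p/\mathbb Z_p$ is divisible, there is a homomorphism $\theta\colon Z_0\to\mathbb Q_p/\mathbb Z_p$ that is injective on $\langle w_H^{\,r}\rangle$. Then $x\mapsto\theta(x^r)$ is a class function on $H$, and its pullback to $\Gamma$ satisfies the hypotheses of Proposition~\ref{prop:criterion}.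
\end{remark}

We take for $\Gamma$ the universal group in which a product of $g$ commutators of generators is central. Let $\mathcal F$ be the free pro-$p$ group on $a_1,b_1,\dots,a_g,b_g$, let $w=[a_1,b_1]\cdots[a_g,b_g]$, and let $\Gamma_g$ be the quotient of $\mathcal F$ by the closed normal subgroup generated by all $[w,x]$, $x\in\mathcal F$. Then $w$ is central in $\Gamma_g$, and
\[
\Pi_g=\Gamma_g/\langle w\rangle
\]
is the pro-$p$ group with generators $a_i,b_i$ and the single relator $\prod_i[a_i,b_i]$. This is the \emph{pro-$p$ surface group of genus $g$}, the pro-$p$ completion of the fundamental group of a closed orientable surface of genus $g$.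

What must a function $f$ as in Proposition~\ref{prop:criterion} look like? It is a class function in $\mathcal H(\Gamma_g)$. Since $w$ is central, $(xw)^r=x^rw^r$, so also $f(xw)=f(x)+f(w)$ for all $x$. For $g=1$ these conditions force $f(w)=0$, because $a_1^{\,b_1}=a_1w$ is conjugate to $a_1$. So a single commutator gives nothing, and $g=2$ is the first case to try. There are two tasks: find a class function with these properties and $f(w)$ of large order, and then realize it at some level.

\section{A class function on a group of class two}\label{sec:class}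

We construct the class function on a quotient-like model of $\Gamma_g$ in which powers and conjugates are given by linear formulas. Fix $g\ge2$. Let $L=\mathbb Z_p^{2g}$ with basis $a_1,b_1,\dots,a_g,b_g$, let $\Lambda=\bigwedge^2L$ and $\omega=\sum_i a_i\wedge b_i\in\Lambda$. Let $\mathcal E=L\times\Lambda$ with the product
\[
(v,e)(v',e')=(v+v',\;e+e'+v\wedge v').
\]
The product is associative because $\wedge$ is bilinear, and the sets $p^jL\times p^j\Lambda$ are open normal subgroups of $p$-power index with trivial intersection, so $\mathcal E$ is a pro-$p$ group. From $v\wedge v=0$ we get $(v,e)^n=(nv,ne)$. For $x=(v,e)$ and $y=(u,e')$ we have $xy=yx\cdot(0,2v\wedge u)$ with $(0,2v\wedge u)$ central, hence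
\begin{equation}\label{eq:conj}
[x,y]=(0,\,2v\wedge u),\qquad x^y=x[x,y]=(v,\;e+2v\wedge u).
\end{equation}
The alternating form in the product is chosen so that powers are linear. The price is the factor $2$ in \eqref{eq:conj}, which is a unit for odd $p$ and will cost one power of $p$ when $p=2$.

As a topological space $\mathcal E$ is the $\mathbb Z_p$-module $R=L\oplus\Lambda$. We write $\omega$ also for $(0,\omega)\in R$. In this notation $x^n=nx$ and $x\cdot(0,c\omega)=x+c\omega$, and conjugation by a fixed $y$ is a $\mathbb Z_p$-linear automorphism of $R$ that fixes $\omega$.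

\begin{proposition}\label{prop:class}
Let $s\ge1$. There is a locally constant homogeneous class function $f\colon\mathcal E\to p^{-s}\mathbb Z/\mathbb Z$ with $f(x\cdot(0,c\omega))=f(x)+cp^{-s}$ for all $x\in\mathcal E$ and $c\in\mathbb Z_p$.
\end{proposition}

The function must ignore changes of $e$ by elements of $v\wedge L$, and it must detect changes of $e$ by multiples of $\omega$. For a fixed $v$ these demands are compatible, by the next lemma. An element of a finitely generated free $\mathbb Z_p$-module is \emph{primitive} if it is not divisible by $p$. A primitive element is part of a basis, so some linear functional to $\mathbb Z_p$ takes the value $1$ on it.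

\begin{lemma}\label{lem:beta}
One can choose, for every primitive $v_0\in L$, a linear map $\beta_{v_0}\colon\Lambda\to\mathbb Z/p^s$ with $\beta_{v_0}(v_0\wedge u)=0$ for all $u\in L$ and $\beta_{v_0}(\omega)=1$, in such a way that $\beta_{v_0}=\beta_{v_0'}$ whenever $v_0'\equiv\lambda v_0\pmod{p^sL}$ for some $\lambda\in\mathbb Z_p^\times$.
\end{lemma}

\begin{proof}
Since $v_0$ is part of a basis, $\Lambda/(v_0\wedge L)\cong\bigwedge^2(L/\mathbb Z_pv_0)$ is free. We claim that the image of $\omega$ in it is primitive. Otherwise $\omega\equiv v_0\wedge u\pmod{p\Lambda}$ for some $u$. Contract both sides with functionals $\mu$ on $L/pL$, that is, apply the maps $x\wedge y\mapsto\mu(x)y-\mu(y)x$. The contractions of $\omega$ with the dual basis are the $b_i$ and the $-a_i$, which span a space of dimension $2g\ge4$, while the contractions of $v_0\wedge u$ lie in the span of $v_0$ and $u$. This is a contradiction. So a functional on $\Lambda/(v_0\wedge L)$ takes the value $1$ on $\omega$, and its reduction modulo $p^s$ has the required properties. The conditions on $\beta_{v_0}$ do not change when $v_0$ is multiplied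 by a unit or altered by an element of $p^sL$, so we can make one choice for each class.
\end{proof}

Fix also a linear map $\beta_0\colon\Lambda\to\mathbb Z_p$ with $\beta_0(\omega)=1$.

\begin{example}\label{ex:s1}
Let $s=1$ and $g=2$. For $v_0=a_1$ we may take for $\beta_{v_0}(e)$ the coefficient of $a_2\wedge b_2$ in $e$, and for $v_0=a_2$ the coefficient of $a_1\wedge b_1$. No single $\beta$ serves all $v_0$, since it would kill every $v_0\wedge u$ and hence $\omega$. Put $f(v,e)=\beta_v(e)/p$ if $v\notin pL$ and $f(v,e)=\beta_0(e)/p$ if $v\in pL$. This depends only on $(v,e)$ modulo $p$ and increases by $c/p$ when $c\omega$ is added to $e$. It is a class function, because $\beta_v(2v\wedge u)=0$ in the first case and $2v\wedge u\in p\Lambda$ in the second. It is homogeneous: if $p\nmid n$, then $nv$ falls into the same case as $v$, with the same functional, and if $p\mid n$, then $f(nv,ne)=n\beta_0(e)/p=0=nf(v,e)$.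
\end{example}

To disprove the conjecture we need $s\ge2$, and there a difficulty appears. Write $v=p^jv_0$ with $v_0$ primitive. Local constancy near $v=0$ forces us to stop using $\beta_{v_0}$ when $j$ is large, say to switch to $\beta_0$ for $j\ge s$. But then homogeneity fails at the switch. For $v=p^{s-1}v_0$ the equation $f(pv,pe)=pf(v,e)$ asks for $\beta_0\equiv\beta_{v_0}\pmod{p^{s-1}}$, and for $s\ge2$ this cannot hold for all $v_0$, as in the example. The remedy is to use the formula with the switch only on elements that are not $p$-th powers modulo $\omega$, and to extend it to the others by homogeneity.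

\begin{proof}[Proof of Proposition~\ref{prop:class}]
Since $\omega$ is primitive in $R$, the module $R/\mathbb Z_p\omega$ is free. Call $\eta\in R$ \emph{admissible} if its image in $R/\mathbb Z_p\omega$ is primitive. For admissible $\eta=(v,e)$ put
\[
f(\eta)=\begin{cases}p^{-s}\beta_{v_0}(e)&\text{if }v=p^jv_0\text{ with }v_0\text{ primitive and }0\le j<s,\\[2pt] p^{-s}\beta_0(e)&\text{if }v\in p^sL,\end{cases}
\]
in $p^{-s}\mathbb Z_p/\mathbb Z_p=p^{-s}\mathbb Z/\mathbb Z$. Let $\eta=(v,e)$ be admissible, $\lambda\in\mathbb Z_p^\times$, $c\in\mathbb Z_p$ and $y=(u,e')\in\mathcal E$. The elements $\lambda\eta$, $\eta+c\omega$ and $\eta^y$ are admissible, the last because conjugation is a linear automorphism fixing $\omega$. Moreover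
\begin{equation}\label{eq:adm}
f(\lambda\eta)=\lambda f(\eta),\qquad f(\eta+c\omega)=f(\eta)+cp^{-s},\qquad f(\eta^y)=f(\eta).
\end{equation}
The first holds because $\beta_{\lambda v_0}=\beta_{v_0}$, and the second because all the functionals take the value $1$ on $\omega$. For the third use \eqref{eq:conj}: in the first case $\beta_{v_0}(2p^jv_0\wedge u)=0$, and in the second case $2v\wedge u\in p^s\Lambda$.

\emph{Extension to $R$.} Let $\xi\in R\setminus\mathbb Z_p\omega$. Its image in $R/\mathbb Z_p\omega$ is $p^i$ times a primitive element, both uniquely determined. So $\xi=p^i\eta+c\omega$ with $\eta$ admissible, where $i$ is unique and $(\eta,c)$ is unique up to the replacements $(\eta,c)\mapsto(\eta+c'\omega,\,c-p^ic')$. Put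
\[
f(\xi)=p^if(\eta)+cp^{-s},\qquad f(c\omega)=cp^{-s}.
\]
By the second identity in \eqref{eq:adm} the replacement adds $p^ic'p^{-s}-p^ic'p^{-s}=0$, so $f$ is well defined, and $f(\xi+c'\omega)=f(\xi)+c'p^{-s}$ for all $\xi\in R$. Since $\xi^y=p^i\eta^y+c\omega$, the function $f$ is a class function. For $\lambda=p^l\mu$ with $\mu$ a unit, $\lambda\xi=p^{i+l}(\mu\eta)+\lambda c\,\omega$, so $f(\lambda\xi)=p^{i+l}\mu f(\eta)+\lambda cp^{-s}=\lambda f(\xi)$. The same identity holds for $\lambda=0$ and for $\xi\in\mathbb Z_p\omega$ by definition. Thus $f$ is homogeneous.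

\emph{Local constancy.} We show that $f(\xi')=f(\xi)$ for $\xi'=\xi+p^{3s}\zeta$ with $\zeta\in R$. Suppose first that $\xi=p^s\xi_1+c\omega$ for some $\xi_1\in R$ and $c\in\mathbb Z_p$. Then $f(\xi)=p^sf(\xi_1)+cp^{-s}=cp^{-s}$, and $\xi'$ has the same form with the same $c$. Otherwise $\xi=p^i\eta+c\omega$ with $\eta=(v,e)$ admissible and $i<s$. Then $\xi'=p^i\eta'+c\omega$ with $\eta'=(v',e')=\eta+p^{3s-i}\zeta\equiv\eta\pmod{p^{2s}R}$, and $\eta'$ is admissible. If $v=p^jv_0$ with $v_0$ primitive and $j<s$, then $v'=p^jv_0'$ with $v_0'\equiv v_0\pmod{p^{2s-j}L}$; since $2s-j>s$, the vector $v_0'$ is primitive and $\beta_{v_0'}=\beta_{v_0}$. If $v\in p^sL$, then $v'\in p^sL$. In both cases $\eta$ and $\eta'$ are evaluated with the same functional, and $e'\equiv e\pmod{p^{2s}\Lambda}$, so $f(\eta')=f(\eta)$ and $f(\xi')=f(\xi)$.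
\end{proof}

\section{The realization theorem and the proof of Theorem~\ref{thm:main}}\label{sec:realization}

The class function of Proposition~\ref{prop:class} is pieced together from many unrelated functionals, so there is no formula for a homomorphism $\theta$ that realizes its pullback to $\Gamma_g$. On surface groups, however, the necessary conditions noted after Definition~\ref{def:realized} are sufficient.

\begin{theorem}\label{thm:real}
Let $g\ge2$ and $\Pi=\Pi_g$. Every $f\in\mathcal H(\Pi)$ is realized at some level. If $f$ is realized at level $r$, then it is realized at every level $p^ir$, $i\ge0$.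
\end{theorem}

The simplest functions that are realized without being homomorphisms can be seen in matrices.

\begin{example}\label{ex:unitri}
Let $\lambda_1,\dots,\lambda_p\in\operatorname{Hom}(\Pi,\mathbb F_p)$ vanish on all $b_i$. Map $\Pi$ to the group of upper unitriangular $(p+1)\times(p+1)$ matrices over $\mathbb F_p$ by
\[
\vartheta(a_i)=1+\sum_{j=1}^p\lambda_j(a_i)E_{j,j+1},\qquad \vartheta(b_i)=1 ;
\]
the relator goes to $1$ because every $b_i$ does. The $(j,j+1)$ entry is a homomorphism on unitriangular matrices, so the $(j,j+1)$ entry of $\vartheta(x)$ is $\lambda_j(x)$ for all $x\in\Pi$. In characteristic $p$ we have $\vartheta(x)^p-1=(\vartheta(x)-1)^p$, and the $p$-th power of a strictly upper triangular matrix of size $p+1$ has only a corner entry, the product of the entries above the diagonal. Hence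
\[
\vartheta(x^p)=1+\lambda_1(x)\cdots\lambda_p(x)\,E_{1,p+1}.
\]
Let $K$ be the preimage of $\{1+cE_{1,p+1}\}\cong\mathbb F_p$ and let $\theta$ be the corner entry. Then $(K,\theta)$ realizes $f=\lambda_1\cdots\lambda_p$ at level $p$. If $\alpha_1,\alpha_2$ are the functionals dual to $a_1,a_2$, then $f=\alpha_1^{p-1}\alpha_2$ has $f(a_1)=f(a_2)=0$ and $f(a_1a_2)=1$, so it is not a homomorphism. For $p=2$ the matrix group is the dihedral group of order $8$.
\end{example}

\begin{remark}\label{rem:torus}
Theorem~\ref{thm:real} fails for $g=1$. In $\Pi_1=\mathbb Z_p^2$ the map $x\mapsto x^r$ is a homomorphism, so every realized function is a homomorphism, while $\alpha^{p-1}\alpha'$, with $\alpha,\alpha'$ the two coordinates modulo $p$, lies in $\mathcal H(\Pi_1)$ and is not additive.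
\end{remark}

Theorem~\ref{thm:real} concerns $\Pi_g$, whereas our class function lives on $\Gamma_g$ and does not vanish on $w$. We bridge this by subtracting a function $f_0$ that grows along $w$ at the same rate and is given by the single functional $\beta_0$. It is not a class function, but it can be realized by hand, and the difference descends to $\Pi_g$.

\begin{proof}[Proof of Theorem~\ref{thm:main}, assuming Theorem~\ref{thm:real}]
Let $g=2$, $\Gamma=\Gamma_2$, $\Pi=\Pi_2$, and let $\operatorname{pr}\colon\Gamma\to\Pi$ be the projection. The homomorphism $\mathcal F\to\mathcal E$ with $a_i\mapsto(a_i,0)$, $b_i\mapsto(b_i,0)$ sends $w$ to the central element $(0,2\omega)$ by \eqref{eq:conj}, so it induces $\pi\colon\Gamma\to\mathcal E$. Put $s=t$ if $p$ is odd and $s=t+1$ if $p=2$, so that $2p^{-s}$ has order $p^t$ in $\mathbb Q_p/\mathbb Z_p$. Let $f$ be as in Proposition~\ref{prop:class} and $f_\Gamma=f\circ\pi$. Then $f_\Gamma\in\mathcal H(\Gamma)$ is a class function with $f_\Gamma(xw)=f_\Gamma(x)+2p^{-s}$, and $f_\Gamma(w)=2p^{-s}$ has order $p^t$. By Proposition~\ref{prop:criterion} it suffices to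 find $k_0$ such that $f_\Gamma$ is realized at every level $p^k$, $k\ge k_0$.

Let $f_0(v,e)=p^{-s}\beta_0(e)\in\mathbb Q_p/\mathbb Z_p$. Then $f_0\in\mathcal H(\mathcal E)$ and $f_0(\pi(xw))=f_0(\pi(x))+2p^{-s}$. So $d=f_\Gamma-f_0\circ\pi\in\mathcal H(\Gamma)$ satisfies $d(xw)=d(x)$. It factors through $\Gamma/O$ for an open normal subgroup $O$, and there it is invariant under multiplication by the finite cyclic group generated by $wO$. Hence it factors through $\Gamma/O\langle w\rangle$, a finite quotient of $\Pi$, and $d=d_\Pi\circ\operatorname{pr}$ with $d_\Pi\in\mathcal H(\Pi)$. By Theorem~\ref{thm:real} there is $k_0\ge s$ such that $d_\Pi$ is realized at every level $r=p^k$ with $k\ge k_0$. Fix such an $r$ and let $(K_\Pi,\theta_\Pi)$ realize $d_\Pi$ at level $r$.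

Let $K_0=rL\times r\Lambda\le\mathcal E$ and $\theta_0(rv,re)=p^{-s}\beta_0(e)\in\mathbb Q_p/\mathbb Z_p$. Since
\[
(rv,re)(rv',re')=\bigl(r(v+v'),\;r(e+e'+r\,v\wedge v')\bigr)
\]
and $p^{-s}r\beta_0(v\wedge v')\in\mathbb Z_p$ because $p^s\mid r$, the map $\theta_0$ is a homomorphism. For $x=(v,e)$ we have $x^r=(rv,re)\in K_0$ and $\theta_0(x^r)=f_0(x)$.

Let $K=\pi^{-1}(K_0)\cap\operatorname{pr}^{-1}(K_\Pi)$, an open subgroup of $\Gamma$, and $\theta=\theta_0\circ\pi+\theta_\Pi\circ\operatorname{pr}$ on $K$. For all $x\in\Gamma$ we have $x^r\in K$ and $\theta(x^r)=f_0(\pi(x))+d(x)=f_\Gamma(x)$. So $f_\Gamma$ is realized at level $r$, and Proposition~\ref{prop:criterion} with $d=4$ generators gives the group $G$.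
\end{proof}

\section{Pro-$p$ surface groups}\label{sec:surface}

From now on $g\ge2$ is fixed, $\Pi=\Pi_g$, and $S$ is the fundamental group of a closed orientable surface of genus $g$, so that $\Pi$ is the pro-$p$ completion of $S$. For an open subgroup $V\le\Pi$ let $S_V$ be its preimage in $S$. The proof of Theorem~\ref{thm:real} passes repeatedly to open subgroups, so we first show that these are again surface groups.

\begin{lemma}\label{lem:open}
Every open $V\le\Pi$ is the pro-$p$ completion of $S_V$ and is a pro-$p$ surface group of genus $h$ with $h-1=[\Pi:V](g-1)$. In particular $h\ge2$, the abelianization of $V$ is $\mathbb Z_p^{2h}$, and $\dim\overline V=2h\ge4$.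
\end{lemma}

\begin{proof}
The image of $S$ is dense, so $[S:S_V]=[\Pi:V]$. Thus $S_V$ is the fundamental group of a covering surface, and the formula for $h$ is the multiplicativity of the Euler characteristic. The group $V$ is the closure of the image of $S_V$, that is, the completion of $S_V$ with respect to the subgroups $S_V\cap N$ with $N\trianglelefteq S$ of $p$-power index. So we must show that every normal subgroup of $S_V$ of $p$-power index contains a normal subgroup of $S$ of $p$-power index. A subgroup of a finite $p$-group is joined to the whole group by a chain of normal inclusions of index $p$. Applied to a finite quotient of $\Pi$ through an open normal subgroup inside $V$, this gives $S_V=S_0\trianglelefteq S_1\trianglelefteq\dots\trianglelefteq S_l=S$ with steps of index $p$. If $N\trianglelefteq S_i$ has $p$-power index, then its conjugates under $S_{i+1}$ are at most $p$ normal subgroups of $S_i$ of the same index. Their intersection is normal in $S_{i+1}$ and has $p$-power index. Induction on $i$ finishes the argument. The last sentence holds because the relator of $V$ is a product of commutators.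
\end{proof}

\begin{corollary}\label{cor:lift}
Let $K\le\Pi$ be open. For every homomorphism $\theta\colon K\to\mathbb Q_p/\mathbb Z_p$ there is a homomorphism $\theta'\colon K\to\mathbb Q_p/\mathbb Z_p$ with $p\theta'=\theta$. Every homomorphism $K\to\mathbb Z/p^a$ lifts to a homomorphism $K\to\mathbb Z_p$.
\end{corollary}

\begin{proof}
A homomorphism from $\mathbb Z_p^{2h}$ to $\mathbb Q_p/\mathbb Z_p$, $\mathbb Z/p^a$ or $\mathbb Z_p$ is the same as an arbitrary choice of images of the basis vectors. Divide these images by $p$, or lift them.
\end{proof}

We also need Poincar\'e duality. Write $H^i(V)=H^i(V,\mathbb F_p)$ for continuous cohomology with trivial action, so $H^1(V)=\operatorname{Hom}(V,\mathbb F_p)$. We recall the standard facts to be used. Let $V\le V'$ be an open subgroup of a pro-$p$ group. There are restriction and corestriction maps $\operatorname{res}\colon H^i(V')\to H^i(V)$ and $\operatorname{cor}\colon H^i(V)\to H^i(V')$, both transitive, with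
\[
\operatorname{cor}\circ\operatorname{res}=[V':V],\qquad \operatorname{cor}(\alpha\cup\operatorname{res}\beta)=\operatorname{cor}\alpha\cup\beta,\qquad \operatorname{cor}(\operatorname{res}\beta\cup\alpha)=\beta\cup\operatorname{cor}\alpha .
\]
In degree $1$ corestriction is composition with the transfer: if $z$ runs over representatives of the left cosets $zV$ in $V'$ and $z^*$ is the representative of $yzV$, then
\begin{equation}\label{eq:transfer}
(\operatorname{cor}\chi)(y)=\sum_z\chi\bigl((z^*)^{-1}yz\bigr)\qquad(\chi\in H^1(V),\ y\in V').
\end{equation}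
By Shapiro's lemma $H^i(V)=H^i(V',\mathbb F_p^{V'/V})$, where $\mathbb F_p^{V'/V}$ is the permutation module on the cosets, and corestriction is induced by the map $\mathbb F_p^{V'/V}\to\mathbb F_p$ that sums the coordinates. Finally, if $H^3(V')=0$, then $V'$ has cohomological dimension $\operatorname{cd}V'\le2$, so $H^3(V',B)=0$ for every finite $p$-primary $V'$-module $B$.

\begin{lemma}\label{lem:duality}
For every open $V\le\Pi$ we have $\operatorname{cd}V\le2$ and $\dim H^2(V)=1$, and the cup product $H^1(V)\times H^1(V)\to H^2(V)$ is nondegenerate. For open $V\le V'$ the map $\operatorname{cor}\colon H^2(V)\to H^2(V')$ is an isomorphism, and if $V\ne V'$, then $\operatorname{res}\colon H^2(V')\to H^2(V)$ is zero.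
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:open} it suffices to prove the first sentence for $V=\Pi$. We compare $\Pi$ with $S$. The surface has contractible universal cover, so $H^*(S,\mathbb F_p)$ is the cohomology ring of the surface, and restriction to a subgroup of finite index is pullback along the covering. For open $V\trianglelefteq\Pi$ we have $S/S_V=\Pi/V$ and a Hochschild--Serre spectral sequence
\[
H^a\bigl(\Pi/V,\,H^b(S_V,\mathbb F_p)\bigr)\Rightarrow H^{a+b}(S,\mathbb F_p).
\]
These form a direct system as $V$ shrinks, and we pass to the direct limit, which is exact. For $b\ge1$ and given $V$ there is an open $V'\trianglelefteq\Pi$ inside $V$ such that $H^b(S_V,\mathbb F_p)\to H^b(S_{V'},\mathbb F_p)$ is zero. For $b=1$ take $V'=\Phi(V)$, since $H^1(S_V,\mathbb F_p)=\operatorname{Hom}(V,\mathbb F_p)$. For $b=2$ take any $V'\subsetneq V$, since a covering of closed oriented surfaces acts on $H^2$ as multiplication by its degree, here a power of $p$ greater than $1$. For $b\ge3$ the groups vanish. So only the row $b=0$ survives in the limit, and the ring homomorphism $H^*(\Pi)=\varinjlim H^*(\Pi/V,\mathbb F_p)\to H^*(S,\mathbb F_p)$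 is an isomorphism. The first sentence now follows from Poincar\'e duality on the surface and from $H^3(\Pi)=0$.

Let $B$ be the kernel of $\mathbb F_p^{V'/V}\to\mathbb F_p$. Since $H^3(V',B)=0$, corestriction is onto in degree $2$, and both sides have dimension $1$. If $V\ne V'$, then $\operatorname{cor}\circ\operatorname{res}=[V':V]=0$ in $\mathbb F_p$, and $\operatorname{cor}$ is injective, so $\operatorname{res}=0$.
\end{proof}

Fix an isomorphism $\operatorname{tr}_\Pi\colon H^2(\Pi)\to\mathbb F_p$ and put $\operatorname{tr}_V=\operatorname{tr}_\Pi\circ\operatorname{cor}$ for open $V$. Each $\operatorname{tr}_V$ is an isomorphism, and $\operatorname{tr}_{V'}\circ\operatorname{cor}=\operatorname{tr}_V$ for $V\le V'$.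

\section{Powers in dimension subgroups}\label{sec:dimension}

Example~\ref{ex:unitri} realizes products of functionals that all vanish on the $b_i$. In this section we realize every homogeneous function on $\overline U$, for a pro-$p$ surface group $U$. The unitriangular matrices are replaced by the completed group algebra, where the identity $u^p-1=(u-1)^p$ is available without any choice.

Let $U$ be a pro-$p$ surface group of genus $h\ge2$, with generators $a_i,b_i$ and relator $\varrho=\prod_i[a_i,b_i]$. Let $\mathbb F_p[[U]]=\varprojlim\mathbb F_p[U/O]$ be the completed group algebra, $I$ its augmentation ideal, and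
\[
D_m=D_m(U)=\{u\in U: u-1\in I^m\}
\]
the \emph{dimension subgroups}. Let $T$ be the algebra of formal power series over $\mathbb F_p$ in noncommuting variables $X_1,Y_1,\dots,X_h,Y_h$, let $T_m$ be the span of the words of length $m$, and let $T_{\ge m}$ be the ideal of series without terms of degree less than $m$. If $\mathcal F$ is the free pro-$p$ group on the $a_i,b_i$, then $\mathbb F_p[[\mathcal F]]=T$ with $a_i=1+X_i$ and $b_i=1+Y_i$ (Magnus, Lazard; see \cite[I.1.5]{Serre}).

Let $\mathfrak r$ be the closed two-sided ideal of $T$ generated by $\gamma=\varrho-1$. The kernel of $T\to\mathbb F_p[[U]]$ is the closed ideal generated by the elements $n-1$ with $n\in\ker(\mathcal F\to U)$. The set $\{n\in\mathcal F:n-1\in\mathfrak r\}$ is a closed normal subgroup containing $\varrho$, so it contains $\ker(\mathcal F\to U)$, and $\mathbb F_p[[U]]=T/\mathfrak r$. From $[a_i,b_i]-1=a_i^{-1}b_i^{-1}(a_ib_i-b_ia_i)=a_i^{-1}b_i^{-1}(X_iY_i-Y_iX_i)$ we get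
\[
\gamma=\Omega+(\text{terms of degree}\ge3),\qquad \Omega=\sum_i(X_iY_i-Y_iX_i).
\]
A series in $T_{\ge m}$ is a finite sum of words of length $m$ times series, so $T_{\ge m}=(T_{\ge1})^m$, and $I^m$ is the image of $T_{\ge m}$.

\begin{lemma}\label{lem:D}
\begin{itemize}
\item[(D1)] The $D_m$ are open subgroups, stable under all continuous automorphisms of $U$, and form a decreasing base of neighborhoods of $1$, with $D_1=U$. The map $u\mapsto u-1$ induces an isomorphism $\overline U\cong I/I^2=T_1$.
\item[(D2)] If $u\in D_i$, then $u^p\in D_{pi}$. In particular $u^m\in D_m$ for all $u\in U$ when $m$ is a power of $p$.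
\item[(D3)] If $\kappa\colon U\to\mathbb Z_p$ is a homomorphism and $m$ is a power of $p$, then $\kappa(D_m)\subset m\mathbb Z_p$.
\end{itemize}
\end{lemma}

\begin{proof}
(D1) The $I^m$ are the images of the $T_{\ge m}$, so they are open and form a base of neighborhoods of $0$. The set $D_m$ is the kernel of $U\to(\mathbb F_p[[U]]/I^m)^\times$, and the compact group $U$ embeds homeomorphically in $\mathbb F_p[[U]]$. Automorphisms of $U$ preserve $I$. The identity
\begin{equation}\label{eq:uv}
uv-1=(u-1)+(v-1)+(u-1)(v-1)
\end{equation}
shows that $u\mapsto u-1$ is a homomorphism $U\to I/I^2$, and $I/I^2=T_1$ since $\mathfrak r\subset T_{\ge2}$. It factors through $\overline U$, it is onto because $a_i\mapsto X_i$ and $b_i\mapsto Y_i$, and both spaces have dimension $2h$.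

(D2) In characteristic $p$ we have $u^p-1=(u-1)^p$.

(D3) The induced map $\mathbb F_p[[U]]\to\mathbb F_p[[\mathbb Z_p]]=\mathbb F_p[[\tau]]$ sends $I^m$ into $(\tau^m)$ and $u-1$ to $(1+\tau)^{\kappa(u)}-1$. If $\kappa(u)=p^j\mu$ with $\mu$ a unit, this series is $((1+\tau)^\mu-1)^{p^j}$ and has order exactly $p^j$ in $\tau$. So $u\in D_m$ forces $p^j\ge m$.
\end{proof}

To write down homomorphisms on $D_m$ we need functionals on
\[
I^m/I^{m+1}=T_{\ge m}/\bigl(T_{\ge m+1}+\mathfrak r\cap T_{\ge m}\bigr),
\]
which is the quotient of $T_m$ by the degree-$m$ components of the elements of $\mathfrak r\cap T_{\ge m}$. The difficulty is that the lowest terms in a combination of elements $w_1\gamma w_2$ may cancel, and then the higher terms of $\gamma$, which we do not control, could contribute to the leading component. The next lemma excludes this.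

\begin{lemma}\label{lem:leading}
The degree-$m$ component of every $\xi\in\mathfrak r\cap T_{\ge m}$ lies in $(\Omega)_m=\sum_{i+j=m-2}T_i\,\Omega\,T_j$.
\end{lemma}

\begin{proof}
Call a word \emph{reduced} if it does not contain $X_1Y_1$ as a subword. Order words of equal length lexicographically, with $X_1$ the largest letter. Modulo the open ideal $T_{\ge m+1}$, the ideal $\mathfrak r$ is spanned by the elements $w_1\gamma w_2$ with $w_1,w_2$ words.

\emph{Reduced left words suffice.} Let $J$ be the sum of $T_{\ge m+1}$ and the span of the $w_1\gamma w_2$ with $w_1$ reduced. We show that $w_1\gamma w_2\in J$ for all words $w_1,w_2$. This holds if $|w_1|\ge m-1$. For the finitely many shorter $w_1$ we use induction, assuming the claim for all left words that are longer than $w_1$, or of the same length and smaller. If $w_1$ is not reduced, write $w_1=w'X_1Y_1w''$ with the leftmost occurrence of $X_1Y_1$, so that $w'$ is reduced. Then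
\[
w_1\gamma w_2=w'\gamma\,(w''\gamma w_2)-w'(\gamma-X_1Y_1)w''\,\gamma w_2 .
\]
The first term lies in $J$: expand $w''\gamma w_2$ into words. In the second term expand $w'(\gamma-X_1Y_1)w''$ into words. Those coming from degree $\ge3$ in $\gamma$ are longer than $w_1$. Those coming from $\Omega-X_1Y_1$ have the same length and are smaller, since no word of $\Omega$ other than $X_1Y_1$ begins with $X_1$. So the second term lies in $J$ by induction.

\emph{No cancellation.} For fixed $l$, the elements $w_1\Omega w_2$ with $w_1$ reduced and $|w_1|+|w_2|=l$ are linearly independent. Indeed, the largest word in $w_1\Omega w_2$ is $w_1X_1Y_1w_2$. The first occurrence of $X_1Y_1$ in this word is the displayed one: there is none inside $w_1$, and none overlapping the end of $w_1$, because the letter after $w_1$ is $X_1$. So the largest word determines $(w_1,w_2)$, and elements with pairwise distinct largest words are independent.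

Now write $\xi\equiv\sum c_{w_1,w_2}w_1\gamma w_2$ modulo $T_{\ge m+1}$, with all $w_1$ reduced and $|w_1|+|w_2|\le m-2$. If all coefficients vanish, the degree-$m$ component of $\xi$ is $0$. Otherwise let $l$ be the least value of $|w_1|+|w_2|$ with a nonzero coefficient. The component of $\xi$ of degree $l+2\le m$ is $\sum_{|w_1|+|w_2|=l}c_{w_1,w_2}w_1\Omega w_2\ne0$. Since $\xi\in T_{\ge m}$, we get $l=m-2$, and this component lies in $(\Omega)_m$.
\end{proof}

\begin{proposition}\label{prop:delta}
Let $F\colon\overline U\to\mathbb F_p$ satisfy $F(cv)=cF(v)$ for all $c\in\mathbb F_p$ and $v\in\overline U$. For every sufficiently large power $m$ of $p$ there is a homomorphism $\delta\colon D_m\to\mathbb F_p$, trivial on $D_{m+1}$, with $\delta(u^m)=F(\bar u)$ for all $u\in U$.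
\end{proposition}

\begin{proof}
\emph{Products of functionals.} On the dual space $\overline U{}^*=\operatorname{Hom}(U,\mathbb F_p)=T_1^*$ consider the nondegenerate alternating form
\[
\langle\lambda,\lambda'\rangle=\sum_i\bigl(\lambda(a_i)\lambda'(b_i)-\lambda(b_i)\lambda'(a_i)\bigr)=(\lambda\otimes\lambda')(\Omega).
\]
Let $\lambda_1,\dots,\lambda_m$ satisfy $\langle\lambda_j,\lambda_{j+1}\rangle=0$ for all $j$; only neighbors in the sequence have to be orthogonal. The functional $\varphi=\lambda_1\otimes\dots\otimes\lambda_m$ on $T_m=T_1^{\otimes m}$ kills $(\Omega)_m$, because $\varphi(w_1\Omega w_2)$ contains the factor $\langle\lambda_{j},\lambda_{j+1}\rangle$ with $j=|w_1|+1$. By Lemma~\ref{lem:leading} it induces a functional $\varphi'$ on $I^m/I^{m+1}$. Put $\delta(u)=\varphi'(u-1)$ for $u\in D_m$. By \eqref{eq:uv} this is a homomorphism, and it is trivial on $D_{m+1}$. Let $m$ be a power of $p$ and $u\in U$, with class $\ell\in T_1=\overline U$. Then $u^m-1=(u-1)^m$ is represented by $\ell^m\in T_m$, so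
\[
\delta(u^m)=\lambda_1(u)\cdots\lambda_m(u).
\]

\emph{Functions supported on a line.} For $0\ne v_0\in\overline U$ let $F_{v_0}(cv_0)=c$ and $F_{v_0}=0$ off $\mathbb F_pv_0$. Choosing one $v_0$ on each line, we have $F=\sum F(v_0)F_{v_0}$. There are finitely many lines, and the required properties of $\delta$ are linear in $F$, so it suffices to write each $F_{v_0}$ as a product $\lambda_1\cdots\lambda_m$ of the above kind for all large powers $m$ of $p$. Let
\[
\mathcal A=\{\lambda\in\overline U{}^*:\lambda(v_0)=1\}.
\]
Suppose that all $\lambda_j$ lie in $\mathcal A$ and every element of $\mathcal A$ occurs among them. Then $\prod_j\lambda_j(cv_0)=c^m=c$, because $m$ is a power of $p$. If $v\notin\mathbb F_pv_0$, then $v$ and $v_0$ are independent, some $\lambda\in\mathcal A$ has $\lambda(v)=0$, and the product vanishes at $v$. So $\prod_j\lambda_j=F_{v_0}$.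

\emph{A walk through $\mathcal A$.} Join $\lambda,\lambda'\in\mathcal A$ by an edge if $\langle\lambda,\lambda'\rangle=0$; every $\lambda$ is joined to itself. If this graph is connected, there is a walk that visits every vertex, and repeating the last vertex gives it any larger length. To prove connectivity, write $\mathcal A=\{\lambda:\langle\lambda,\mu_0\rangle=1\}$ with $\mu_0\ne0$, using nondegeneracy. Every $\lambda\in\mathcal A$ is independent of $\mu_0$, since $\langle\mu_0,\mu_0\rangle=0$. Let $\lambda,\lambda'\in\mathcal A$. If $\lambda,\lambda',\mu_0$ are linearly independent, nondegeneracy gives $\lambda''$ with $\langle\lambda'',\lambda\rangle=\langle\lambda'',\lambda'\rangle=0$ and $\langle\lambda'',\mu_0\rangle=1$, and this is a common neighbor in $\mathcal A$. Otherwise $\lambda,\mu_0$ and $\lambda',\mu_0$ span the same plane. Here we use $h\ge2$: as $|\mathcal A|=p^{2h-1}>p^2$, some $\lambda'''\in\mathcal A$ lies outside the plane, and the first case applies to the pairs $(\lambda,\lambda''')$ and $(\lambda''',\lambda')$.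
\end{proof}

For $U=\Pi$, Proposition~\ref{prop:delta} says that every $\mathbb F_p$-valued $f\in\mathcal H(\Pi)$ that factors through $\overline\Pi$ is realized, with $K=D_m(\Pi)$ and $r=m$.

\section{Separating powers in the Frattini quotient}\label{sec:separate}

Let now $f\in\mathcal H(\Pi)$ be $\mathbb F_p$-valued and factor through $\Pi/U$ for a smaller open normal subgroup $U$. With $e=\exp(\Pi/U)$, one would like to find $F$ on $\overline U$ with $F(\overline{y^e})=f(y)$ for all $y\in\Pi$; then Proposition~\ref{prop:delta} realizes $f$ at level $em$. There are two obstacles. If $yU$ has order less than $e$, then $y^e$ is a $p$-th power in $U$, so $\overline{y^e}=0$ and the information is lost. And the classes $\overline{x^e}$ and $\overline{y^e}$ may be proportional for unrelated $x$ and $y$, so that the prescriptions for $F$ contradict each other. This section deals with the second obstacle.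

For open $U\trianglelefteq\Pi$ and $x\in\Pi$ let $v_U(x)=\overline{x^{n}}\in\overline U$, where $n$ is the order of $xU$ in $\Pi/U$. The group $\Pi$ acts on $\overline U$ by conjugation, and $y$ fixes $v_U(y)$ and all its multiples. So $v_U(x)$ is not a multiple of $v_U(y)$ as soon as $y$ moves $v_U(x)$. In topological terms, for $x,y$ coming from $S$, the class $v_U(x)$ is the mod $p$ homology class of the closed lift of the loop $x$ to the covering surface belonging to $U$, and $y$ acts as a deck transformation.

\begin{proposition}\label{prop:separate}
Let $N\trianglelefteq\Pi$ be open and let $\mathcal C$ be the set of pairs $(x,y)\in\Pi^2$ such that $\langle x,y\rangle N/N$ is not cyclic. There is an open $N^*\trianglelefteq\Pi$ with $N^*\subset N$ such that for every open $U\trianglelefteq\Pi$ with $U\subset N^*$ and every $(x,y)\in\mathcal C$, the class $v_U(x)$ is not fixed under conjugation by $y$.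
\end{proposition}

The idea is to replace $x$ by its Poincar\'e dual $\xi$ on $A=\langle x\rangle U$. If $y$ fixes $v_U(x)$, then the corestriction of $\xi$ to $P=\langle x,y\rangle U$ vanishes on $U$, so it is determined by its values on $x$ and $y$. The choice of $N^*$ ensures that every such class extends to a strictly larger subgroup, from which all cup products restrict to zero.

\begin{proof}
\emph{Choice of $N^*$.} Let $(x,y)\in\mathcal C$ and $B=\langle x,y\rangle$. Since $B$ has a noncyclic quotient, $\dim\overline B=2$, and the classes of $x,y$ form a basis. Let $\kappa_1,\kappa_2\in\operatorname{Hom}(B,\mathbb F_p)$ be the dual basis. Both are trivial on $B\cap O$ for some open $O\trianglelefteq\Pi$, so they extend to the open subgroup $P^+=BO$ through $BO/O\cong B/(B\cap O)$. Thus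
\begin{equation}\label{eq:kappa}
x,y\in P^+,\qquad \kappa_1,\kappa_2\in\operatorname{Hom}(P^+,\mathbb F_p),\qquad \kappa_1(x)=\kappa_2(y)=1,\quad\kappa_1(y)=\kappa_2(x)=0 .
\end{equation}
Choose an open $N_{x,y}\trianglelefteq\Pi$ inside $\Phi(P^+)\cap N$. Then \eqref{eq:kappa} holds, with the same $P^+,\kappa_1,\kappa_2$, for all pairs in $xN_{x,y}\times yN_{x,y}$. The set $\mathcal C$ is a union of cosets of $N\times N$, hence closed and compact, so finitely many of these neighborhoods cover it. Let $N^*$ be the intersection of $N$ and the corresponding $N_{x,y}$.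

Let $U\subset N^*$ be open and normal in $\Pi$, and let $(x,y)\in\mathcal C$. There are $P^+,\kappa_1,\kappa_2$ as in \eqref{eq:kappa} with $U\subset\Phi(P^+)$. Put $A=\langle x\rangle U$, $P=\langle x,y\rangle U$ and $n=[A:U]$, the order of $xU$. In the chain $U\le A\le P\le P^+$ two inclusions are strict. First, $A\ne P$, because $P/U$ maps onto the noncyclic group $\langle x,y\rangle N/N$. Second, $P\ne P^+$, because the image of $P$ in $\overline{P^+}$ has dimension at most $2$, while $\dim\overline{P^+}\ge4$ by Lemma~\ref{lem:open}; this is where $g\ge2$ enters.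

\emph{The dual classes.} By Lemma~\ref{lem:duality} there is $\xi\in H^1(A)$ with
\[
\operatorname{tr}_A(\zeta\cup\xi)=\zeta(x)\qquad\text{for all }\zeta\in H^1(A).
\]
Put $\chi=\operatorname{res}_U\xi$. We claim that $\chi$ is dual to $x^n$ in the same sense. Let $\chi'\in H^1(U)$. In \eqref{eq:transfer} for $U\le A$ use the representatives $1,x,\dots,x^{n-1}$ and evaluate at $x$. The terms for $x^i$ with $i<n-1$ are $\chi'(x^{-i-1}\,x\,x^i)=0$, and the last term is $\chi'(x^n)$. Hence
\begin{equation}\label{eq:dual}
\operatorname{tr}_U(\chi'\cup\chi)=\operatorname{tr}_A(\operatorname{cor}\chi'\cup\xi)=(\operatorname{cor}\chi')(x)=\chi'(x^n).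
\end{equation}

\emph{Invariance.} Suppose that $y$ fixes $v_U(x)=\overline{x^n}$. So do $x$ and $U$, hence all of $P$. The finite $p$-group $P/U$ acts on $H^*(U)$ compatibly with cup products, by $(z\chi')(u)=\chi'(z^{-1}uz)$ in degree $1$. It acts trivially on the one-dimensional space $H^2(U)$, since $\mathbb F_p^\times$ has order prime to $p$. For $z\in P$ and all $\chi'\in H^1(U)$, \eqref{eq:dual} gives
\[
\operatorname{tr}_U(\chi'\cup z\chi)=\operatorname{tr}_U(z^{-1}\chi'\cup\chi)=\chi'(zx^nz^{-1})=\chi'(x^n)=\operatorname{tr}_U(\chi'\cup\chi).
\]
By nondegeneracy $z\chi=\chi$ for all $z\in P$.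

\emph{The contradiction.} Let $\eta\in H^1(P)$ be the corestriction of $\xi$ from $A$ to $P$. An element $u\in U$ fixes every coset $zA$, because $z^{-1}uz\in U\subset A$. So \eqref{eq:transfer} gives
\[
\eta(u)=\sum_{zA\in P/A}\chi(z^{-1}uz)=[P:A]\,\chi(u)=0,
\]
as $[P:A]$ is a power of $p$ greater than $1$. The maps $\kappa_1,\kappa_2$ also vanish on $U\subset\Phi(P^+)$, and $P$ is generated by $x$, $y$ and $U$. Therefore $\eta$ is the restriction to $P$ of $\eta^+=\eta(x)\kappa_1+\eta(y)\kappa_2\in H^1(P^+)$. Now
\[
1=\kappa_1(x)=\operatorname{tr}_A(\operatorname{res}_A\kappa_1\cup\xi)=\operatorname{tr}_P(\operatorname{res}_P\kappa_1\cup\eta)=\operatorname{tr}_P\bigl(\operatorname{res}_P(\kappa_1\cup\eta^+)\bigr)=0,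
\]
because $P\ne P^+$ makes $\operatorname{res}\colon H^2(P^+)\to H^2(P)$ zero by Lemma~\ref{lem:duality}. This contradiction proves the proposition.
\end{proof}

\section{Proof of the realization theorem}\label{sec:proof}

Let $\mathcal H=\mathcal H(\Pi)$, and let $\mathcal R\subset\mathcal H$ be the set of functions realized at some level.

\subsection*{Reduction to $\mathbb F_p$-valued functions}
Let $(K,\theta)$ realize $f$ at level $r$, and choose $\theta'$ on $K$ with $p\theta'=\theta$ by Corollary~\ref{cor:lift}. This choice has two uses.

First, $x^{pr}\in K$ and $\theta'(x^{pr})=p\theta'(x^r)=f(x)$, so $(K,\theta')$ realizes $f$ at level $pr$. This proves the second sentence of Theorem~\ref{thm:real}. It also shows that $\mathcal R$ is a subgroup of $\mathcal H$: two realized functions are realized at a common level by $(K_1,\theta_1)$ and $(K_2,\theta_2)$, and $(K_1\cap K_2,\theta_1-\theta_2)$ realizes their difference.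

Second, $f'(x)=\theta'(x^r)$ defines $f'\in\mathcal R$ with $pf'=f$. So every element of $\mathcal R$ is divisible by $p$ in $\mathcal R$.

Let $\mathcal H[p]=\{f\in\mathcal H:pf=0\}$ be the subgroup of $\mathbb F_p$-valued functions, and suppose that $\mathcal H[p]\subset\mathcal R$. Every $f\in\mathcal H$ has finite image, so $p^jf=0$ for some $j\ge1$. We show $f\in\mathcal R$ by induction on $j$. For $j\ge2$ we have $pf\in\mathcal R$, so $pf=pf'$ with $f'\in\mathcal R$, and $f-f'\in\mathcal H[p]\subset\mathcal R$. It remains to prove $\mathcal H[p]\subset\mathcal R$.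

\subsection*{Reduction to one maximal cyclic subgroup}
Proposition~\ref{prop:separate} separates $x$ from $y$ when they generate a noncyclic subgroup modulo $N$. When they generate a cyclic subgroup, the prescriptions for $F$ have to be consistent for another reason. We therefore split $f$ into pieces that live on a single cyclic subgroup and are homomorphisms there.

Let $f\in\mathcal H[p]$ factor through $Q=\Pi/N$ with $N\trianglelefteq\Pi$ open. By homogeneity $f(1)=0$, and $f$ vanishes on elements that are $p$-th powers modulo $N$. If $\langle xN\rangle$ is properly contained in a cyclic subgroup of $Q$, then $xN$ is a $p$-th power. So $f(x)\ne0$ implies that $\langle xN\rangle$ is a maximal cyclic subgroup of $Q$ and is nontrivial. For each maximal cyclic subgroup $C\ne1$ of $Q$ fix a generator $q_C$, let $A_C$ be the preimage of $C$ in $\Pi$, and let $\psi_C\colon A_C\to\mathbb F_p$ be the homomorphism that factors through $C$ and sends $q_C$ to $1$. Define $f_C=\psi_C$ on $A_C$ and $f_C=0$ off $A_C$. Then $f_C(x)\ne0$ if and only if $\langle xN\rangle=C$.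

We have $f_C\in\mathcal H[p]$. Indeed $f_C$ factors through $Q$, and $f_C(x^n)=nf_C(x)$ for $x\in A_C$ because $\psi_C$ is a homomorphism. If $x\notin A_C$ and $f_C(x^n)\ne0$, then $C=\langle x^nN\rangle\subset\langle xN\rangle$, so $\langle xN\rangle=C$ by maximality, against $x\notin A_C$. Hence $f_C(x^n)=0=nf_C(x)$.

Also $f=\sum_Cf(q_C)f_C$, where $f(q_C)$ is the value of $f$ on the coset $q_C$. If $\langle xN\rangle$ is not a nontrivial maximal cyclic subgroup, both sides vanish at $x$. If $\langle xN\rangle=C$ and $xN=q_C^{\,j}$, then $f(x)=jf(q_C)=f(q_C)f_C(x)$, and $f_{C'}(x)=0$ for $C'\ne C$.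

Since $\mathcal R$ is a subgroup, it suffices to realize $f_C$ for one fixed $C$. Write $A=A_C$, $\psi=\psi_C$ and
\[
\mathcal G=\{x\in A:\psi(x)\ne0\}=\{x\in\Pi:\langle xN\rangle=C\}\ne\emptyset ,
\]
the support of $f_C$. Let $\mathcal C$ and $N^*$ be as in Proposition~\ref{prop:separate} for $N$. If $x\in\mathcal G$ and $y\notin A$, then $(x,y)\in\mathcal C$: a cyclic group $\langle xN,yN\rangle$ would contain $C$, hence equal $C$, and then $y\in A$. Since $y$ fixes the multiples of $v_U(y)$, we obtain for every open $U\trianglelefteq\Pi$ with $U\subset N^*$: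
\begin{equation}\label{eq:sep}
\text{if }x\in\mathcal G\text{ and }y\notin A,\text{ then }v_U(x)\notin\mathbb F_p\,v_U(y).
\end{equation}

\subsection*{Adapted triples}
We turn to the first obstacle of Section~\ref{sec:separate}: we need a subgroup $U$ modulo which the elements of $\mathcal G$ have the largest possible order. The plan is to shrink $U$ in steps, each of which increases the order of the elements of $\mathcal G$ by a larger factor than the exponent of $\Pi/U$. The following definition lists what is carried along.

\begin{definition}\label{def:adapted}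
An \emph{adapted triple} $(U,n,\chi)$ consists of an open $U\trianglelefteq\Pi$ with $U\subset N^*$, a power $n\ge p$ of $p$, and $\chi\in\operatorname{Hom}(U,\mathbb F_p)$ such that
\begin{itemize}
\item[(A1)] for every $x\in\mathcal G$ the order of $xU$ in $\Pi/U$ is $n$;
\item[(A2)] for every $y\in A\setminus\mathcal G$ the order of $yU$ divides $n/p$;
\item[(A3)] $\chi(x^n)=\psi(x)$ for all $x\in\mathcal G$.
\end{itemize}
Its \emph{defect} is $\exp(\Pi/U)/n$, a power of $p$ that is at least $1$ by (A1).
\end{definition}

Condition (A3) makes the prescriptions $F(v_U(x))=\psi(x)$, $x\in\mathcal G$, consistent with each other, since they all come from the linear functional $\chi$ on $\overline U$. For an adapted triple define $F\colon\overline U\to\mathbb F_p$ by $F=\chi$ on the union of the subspaces $\mathbb F_pv_U(x)$, $x\in\mathcal G$, and $F=0$ elsewhere. Then $F(cv)=cF(v)$, and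
\begin{equation}\label{eq:F}
F(v_U(x))=\psi(x)\quad\text{for }x\in\mathcal G,\qquad F(v_U(y))=0\quad\text{for }y\notin A .
\end{equation}
The first part is (A1) and (A3). For the second, if $F(v_U(y))\ne0$, then $v_U(y)=c\,v_U(x)$ with $x\in\mathcal G$ and $c\ne0$, so $v_U(x)=c^{-1}v_U(y)$, against \eqref{eq:sep}.

\begin{lemma}\label{lem:base}
There is an adapted triple.
\end{lemma}

\begin{proof}
By Corollary~\ref{cor:lift} the homomorphism $A\to C\cong\mathbb Z/|C|$ with $q_C\mapsto1$ lifts to $\Psi\colon A\to\mathbb Z_p$. Then $\Psi\equiv\psi\pmod p$ and $\Psi(N)\subset|C|\mathbb Z_p$. The group $N$ is a pro-$p$ surface group by Lemma~\ref{lem:open}. By (D1), $U=D_m(N)$ is open and normal in $\Pi$, and $U\subset N^*$ when the power $m$ of $p$ is large. Put $n=|C|m$. By (D3) applied to $\Psi|_N/|C|$ we have $\Psi(U)\subset n\mathbb Z_p$, so $\chi=\Psi/n\bmod p$ is a homomorphism on $U$.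

(A1) Let $x\in\mathcal G$. Then $x^{|C|}\in N$, so $x^n\in U$ by (D2). If $x^j\in U$, then $j\Psi(x)\in n\mathbb Z_p$, and $n\mid j$ because $\Psi(x)$ is a unit. (A2) If $y\in A\setminus\mathcal G$, then $yN$ lies in the subgroup of index $p$ of $C$, so $y^{|C|/p}\in N$ and $y^{n/p}\in U$ by (D2). (A3) For $x\in\mathcal G$ we have $\chi(x^n)=\Psi(x)\bmod p=\psi(x)$.
\end{proof}

For the step, note what the dimension subgroups do to orders. By (D2), passing from $U$ to a subgroup that contains $D_{pm}(U)$ multiplies orders by at most $pm$. The homomorphism $\delta$ of Proposition~\ref{prop:delta} lets us decide who gets the full factor: it does not vanish on $x^{nm}$ for $x\in\mathcal G$, and it vanishes on the corresponding powers of the elements of maximal order.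

\begin{lemma}\label{lem:step}
If there is an adapted triple of defect $\epsilon>1$, then there is one of defect at most $\epsilon/p$.
\end{lemma}

\begin{proof}
Let $(U,n,\chi)$ be adapted, $e=\exp(\Pi/U)>n$, and $F$ as above. Take a power $m$ of $p$ and $\delta\colon D_m(U)\to\mathbb F_p$ from Proposition~\ref{prop:delta}. The kernel of $\delta$ need not be normal in $\Pi$, so let $U'=\bigcap_{z\in\Pi}z(\ker\delta)z^{-1}$. Since $D_{m+1}(U)$ is normal in $\Pi$ and contained in $\ker\delta$,
\[
D_{pm}(U)\subset D_{m+1}(U)\subset U'\subset\ker\delta\subset U\subset N^* .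
\]
So $U'$ is open and normal in $\Pi$. By (D2),
\begin{equation}\label{eq:pm}
u^{pm}\in U'\qquad\text{for all }u\in U .
\end{equation}
Put $n'=nmp$. Lift $\delta$ to $\tilde\delta\colon D_m(U)\to\mathbb Z_p$ by Corollary~\ref{cor:lift}. Then $\tilde\delta(U')\subset p\mathbb Z_p$, and $\chi'=\tilde\delta/p\bmod p$ is a homomorphism on $U'$. We check that $(U',n',\chi')$ is adapted.

(A1) For $x\in\mathcal G$ we have $x^n\in U$ and $\delta(x^{nm})=F(v_U(x))=\psi(x)\ne0$ by \eqref{eq:F}. So $x^{nm}\notin U'$, while $x^{nmp}\in U'$ by \eqref{eq:pm}. Orders are powers of $p$, so $xU'$ has order $n'$. (A2) For $y\in A\setminus\mathcal G$ we have $y^{n/p}\in U$, so $y^{nm}=(y^{n/p})^{pm}\in U'$, and $nm=n'/p$. (A3) For $x\in\mathcal G$ we have $\chi'(x^{n'})=\tilde\delta(x^{nm})\bmod p=\delta(x^{nm})=\psi(x)$.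

Next we show that $y^{em}\in U'$ for all $y\in\Pi$. If $yU$ has order less than $e$, then $y^{e/p}\in U$ and \eqref{eq:pm} applies. If $yU$ has order $e$, then so has $y^zU$ for every $z\in\Pi$. Elements of $A$ have order at most $n<e$ modulo $U$ by (A1) and (A2), so $y^z\notin A$, and $\delta((y^z)^{em})=F(v_U(y^z))=0$ by \eqref{eq:F}. Thus all conjugates of $y^{em}$ lie in $\ker\delta$, which means $y^{em}\in U'$. Hence $\exp(\Pi/U')\le em$, and the new defect is at most $em/(nmp)=\epsilon/p$.
\end{proof}

\subsection*{Conclusion}
By Lemmas~\ref{lem:base} and \ref{lem:step} there is an adapted triple $(U,n,\chi)$ of defect $1$, so $n=\exp(\Pi/U)$. Take $F$ as above, take $m$ and $\delta$ from Proposition~\ref{prop:delta}, and put $K=D_m(U)$ and $r=nm$. For every $y\in\Pi$ we have $y^n\in U$, so $y^r=(y^n)^m\in K$ and $\delta(y^r)=F(\overline{y^n})$. There are three cases.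
\begin{itemize}
\item If $y\in\mathcal G$, then $\overline{y^n}=v_U(y)$ and $\delta(y^r)=\psi(y)=f_C(y)$ by \eqref{eq:F}.
\item If $y\notin\mathcal G$ and $yU$ has order less than $n$, then $y^{n/p}\in U$, so $y^n\in\Phi(U)$ and $\delta(y^r)=F(0)=0=f_C(y)$.
\item If $y\notin\mathcal G$ and $yU$ has order $n$, then $y\notin A$ by (A2), and $\delta(y^r)=F(v_U(y))=0=f_C(y)$ by \eqref{eq:F}.
\end{itemize}
So $\delta(y^r)=f_C(y)$ for all $y\in\Pi$, and $(K,\delta)$, with $\mathbb F_p=p^{-1}\mathbb Z/\mathbb Z$, realizes $f_C$ at level $r$. This proves $\mathcal H[p]\subset\mathcal R$, hence Theorem~\ref{thm:real}, and with it Theorem~\ref{thm:main}.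

\begin{thebibliography}{9}

\bibitem{APT}
Ammu E Antony, Komma Patali, Viji Z Thomas, \emph{On the exponent conjecture of Schur}, arXiv:1906.09585 (2019).

\bibitem{Serre}
Serre, \emph{Galois Cohomology}.

\end{thebibliography}
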